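\title{Covering power-homogeneous compacta by discrete subspaces}

\begin{abstract}
We show that a non-empty power-homogeneous compact Hausdorff space $X$ without isolated points cannot be covered by fewer than $|X|$ discrete subspaces. It follows that the least number of discrete subspaces needed to cover a non-empty power-homogeneous compactum is at least the least cardinality of a non-empty open set. The proof transfers bounds on the character from one point of $X$ to another through a homogeneous power of $X$, by closing off a small set of coordinates.
\end{abstract}

\section{Introduction}\label{sec:intro}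

All spaces are Hausdorff, a \emph{compactum} is a compact space, and a space is \emph{crowded} if it has no isolated points. We write $\{0,1\}^\tau$ for the Cantor cube and reserve $2^\tau$ for its cardinality. For a space $X$, let $\operatorname{dis}(X)$ be the least number of discrete subspaces needed to cover $X$; the subspaces need not be closed. Singletons are discrete, so $\operatorname{dis}(X)\le|X|$. Subspaces of discrete spaces are discrete, so $\operatorname{dis}(S)\le\operatorname{dis}(X)$ whenever $S\subset X$.

How much can a cover by discrete subspaces save over the cover by points? For an infinite Cantor cube $\{0,1\}^\tau$ it saves nothing. The cube has a base of size $\tau$, and distinct points of a discrete subspace are isolated in it by distinct basic sets, so discrete subspaces have at most $\tau$ points. Hence $2^\tau\le\tau\cdot\operatorname{dis}(\{0,1\}^\tau)$, and $\operatorname{dis}(\{0,1\}^\tau)=2^\tau$ because $\tau<2^\tau$. For other crowded compacta the saving can be large.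

\begin{example}\label{ex:L}
Let $\tau>2^\omega$ carry the discrete topology, and let $L=(\tau\times\{0,1\}^\omega)\cup\{\infty\}$ be the one-point compactification of $\tau\times\{0,1\}^\omega$. This is a crowded compactum with $|L|=\tau$. It is covered by $\{\infty\}$ and the discrete subspaces $\tau\times\{t\}$, $t\in\{0,1\}^\omega$, and it contains a copy of $\{0,1\}^\omega$. So $\operatorname{dis}(L)=2^\omega<|L|$.
\end{example}

In $L$ the saving comes from many small open pieces that are covered simultaneously. A lower bound that such pieces do not contradict is the local version of cardinality: for non-empty $X$, let $\Delta(X)$ be the least cardinality of a non-empty open subset of $X$. Indeed $\Delta(L)=2^\omega=\operatorname{dis}(L)$.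

A space is \emph{homogeneous} if for any two of its points some autohomeomorphism maps the first to the second, and $X$ is \emph{power homogeneous} if $X^\nu$ is homogeneous for some non-zero cardinal $\nu$. The following question is from Spadaro's note \cite{Spadaro}.
\begin{quote}
\emph{Is $\operatorname{dis}(X)\ge\Delta(X)$ true for every non-empty power-homogeneous compactum $X$?}
\end{quote}
For crowded homogeneous compacta, two theorems recalled in Section~\ref{sec:char} give even $\operatorname{dis}(X)=|X|$ in a few lines, which suggests a positive answer. We show that this equality persists under power homogeneity. Recall that the \emph{character} $\chi(x,X)$ is the least size of a neighborhood base at $x$, and that $2^{<\kappa}=\sup\{2^\lambda:\lambda<\kappa\}$.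

\begin{theorem}\label{thm:main}
Let $X$ be a non-empty crowded power-homogeneous compactum, and let $\kappa$ be the least cardinal with $2^\kappa>\operatorname{dis}(X)$. Then
\[\operatorname{dis}(X)=|X|=2^{<\kappa},\]
and every point of $X$ has character less than $\kappa$.
\end{theorem}

\begin{corollary}\label{cor:answer}
$\operatorname{dis}(X)\ge\Delta(X)$ for every non-empty power-homogeneous compactum $X$.
\end{corollary}

\begin{proof}
If $X$ has an isolated point, then $\Delta(X)=1\le\operatorname{dis}(X)$. Otherwise Theorem~\ref{thm:main} gives $\operatorname{dis}(X)=|X|\ge\Delta(X)$.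
\end{proof}

The argument is local and applies to many subsets of $X$. For an infinite cardinal $\lambda$, a \emph{$G_\lambda$-set} is an intersection of at most $\lambda$ open sets; $G_\omega$-sets are the $G_\delta$-sets.

\begin{theorem}\label{thm:local}
Let $X$ be a power-homogeneous compactum and $\theta\ge\omega$. Let $S\ne\emptyset$ be a union of closed $G_\theta$-subsets of $X$ with $\operatorname{dis}(S)\ge2^\theta$. Then $\operatorname{dis}(S)=|S|=2^{<\kappa}$, where $\kappa$ is the least cardinal with $2^\kappa>\operatorname{dis}(S)$. In particular, $\operatorname{dis}(U)=|U|$ for every non-empty open $U\subset X$ without isolated points, even if $X$ has isolated points elsewhere.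
\end{theorem}

Section~\ref{sec:char} reduces the problem to transferring small character from some points of $X$ to all points, and Section~\ref{sec:first} carries out the transfer by hand for $G_\delta$-points. Sections~\ref{sec:det}--\ref{sec:proofs} contain the general proof. Section~\ref{sec:sharp} shows that $2^{<\kappa}$ cannot be replaced by a power $2^\lambda$ and that $|X|>\Delta(X)$ can occur.

\section{Character and $G_\lambda$-sets}\label{sec:char}

A point has finite character exactly when it is isolated: if a point has a finite base, the intersection of that base is its smallest neighborhood, and in a Hausdorff space this is the singleton. For a compactum $X$ and cardinals $\lambda\ge\omega$, $\kappa>\omega$, put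
\[D_\lambda=\{x\in X:\chi(x,X)\le\lambda\},\qquad D_{<\kappa}=\bigcup_{\omega\le\lambda<\kappa}D_\lambda=\{x\in X:\chi(x,X)<\kappa\}.\]
Character controls $\operatorname{dis}$ from below and cardinality from above.

\begin{theorem}[Juh\'asz and Szentmikl\'ossy \cite{JS}]\label{thm:JS}
If $C$ is a non-empty compactum, $\kappa\ge\omega$, and $\chi(x,C)\ge\kappa$ for all $x\in C$, then $\operatorname{dis}(C)\ge2^\kappa$.
\end{theorem}

\begin{theorem}[Arhangel'skii, 1969]\label{thm:A}
If $C$ is a compactum, $\lambda\ge\omega$, and $\chi(x,C)\le\lambda$ for all $x\in C$, then $|C|\le2^\lambda$.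
\end{theorem}

If $X$ is a non-empty crowded \emph{homogeneous} compactum, all points have the same infinite character $\lambda$, and the two theorems meet: $2^\lambda\le\operatorname{dis}(X)\le|X|\le2^\lambda$. Applied to a homogeneous power $X^\nu$, this computes $\operatorname{dis}(X^\nu)$, not $\operatorname{dis}(X)$; if $\nu\ge|X|$, the result is $2^\nu$ whatever $X$ is. We have to work with characters in $X$ itself, and the tool for this is that in compacta character is measured by $G_\lambda$-sets. Intersections of at most $\lambda$ many $G_\lambda$-sets and continuous preimages of $G_\lambda$-sets are $G_\lambda$-sets. An \emph{outer base} of a set $C$ is a family of open supersets of $C$ such that every open superset of $C$ contains a member of the family.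

\begin{lemma}\label{lem:G}
Let $X$ and $Z$ be compacta and $\lambda\ge\omega$.
\begin{itemize}
\item[(a)] Every closed $G_\lambda$-set $C\subset X$ has an outer base of size at most $\lambda$. In particular, $x\in D_\lambda$ if and only if $\{x\}$ is a $G_\lambda$-set.
\item[(b)] If $C\subset X$ is a closed $G_\lambda$-set and $x\in C$, then $\chi(x,X)\le\lambda+\chi(x,C)$.
\item[(c)] If $U\subset X$ is open and $x\in U$, there is a closed $G_\omega$-set $K$ with $x\in K\subset U$.
\item[(d)] If $g:Z\to X$ is continuous and open and $C\subset Z$ is a closed $G_\lambda$-set, then $g(C)$ is a closed $G_\lambda$-set.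
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $C=\bigcap_{i\in I}W_i$ with $W_i$ open and $|I|\le\lambda$. Compacta are normal, so there are open $V_i$ with $C\subset V_i\subset\overline{V_i}\subset W_i$. If $U\supset C$ is open, the compact set $X\setminus U$ is covered by the open sets $X\setminus\overline{V_i}$, hence by finitely many of them. So the finite intersections of the $V_i$, at most $\lambda$ in number, form an outer base. An outer base of $\{x\}$ is a base at $x$, and conversely the intersection of a base at $x$ is $\{x\}$.

(b) Let $\rho=\chi(x,C)$ and take $\rho$ open subsets of $X$ whose traces on $C$ form a base at $x$ in $C$. Their intersection with $C$ is $\{x\}$, so $\{x\}$ is a $G_{\lambda+\rho}$-set of $X$, and (a) applies.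

(c) By Urysohn's lemma there is a continuous $f:X\to[0,1]$ with $f(x)=0$ and $f=1$ on $X\setminus U$. Take $K=f^{-1}(0)=\bigcap_{n\ge1}f^{-1}([0,1/n))$.

(d) The set $g(C)$ is compact, hence closed. Let $\mathcal W$ be an outer base of $C$ with $|\mathcal W|\le\lambda$. If $y\notin g(C)$, then $Z\setminus g^{-1}(y)$ is an open superset of $C$, so it contains some $W\in\mathcal W$, and $y\notin g(W)$. Thus $g(C)=\bigcap_{W\in\mathcal W}g(W)$, and the sets $g(W)$ are open.
\end{proof}

Now consider a power $X^\nu$, $\nu\ge1$, which is a compactum by Tychonoff's theorem. For $v\in X^\nu$ and $A\subset\nu$, let $v_A\in X^A$ be the restriction of $v$ to $A$, and let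
\[F_A(v)=\{z\in X^\nu: z_A=v_A\}\]
be the \emph{$A$-fiber} of $v$. For $x\in X$, let $\bar x\in X^\nu$ be the point with all coordinates equal to $x$. Fibers over small sets of coordinates and $G_\lambda$-sets are closely related.

\begin{lemma}\label{lem:fiber}
Let $X$ be a compactum, $v\in X^\nu$ and $\lambda\ge\omega$.
\begin{itemize}
\item[(a)] If $G\subset X^\nu$ is a $G_\lambda$-set containing $v$, then $F_B(v)\subset G$ for some $B\subset\nu$ with $|B|\le\lambda$.
\item[(b)] If $|A|\le\lambda$ and $v_i\in D_\lambda$ for all $i\in A$, then $F_A(v)$ is a closed $G_\lambda$-set.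
\end{itemize}
\end{lemma}

\begin{proof}
(a) Inside each of the at most $\lambda$ open sets defining $G$ choose a basic neighborhood of $v$; it restricts finitely many coordinates. Let $B$ be the set of all coordinates so restricted. A point of $F_B(v)$ lies in all the chosen neighborhoods.

(b) The fiber is the intersection, over $i\in A$, of the preimages of the closed $G_\lambda$-sets $\{v_i\}$ under the coordinate projections.
\end{proof}

For instance, every point $v$ of an infinite cube $\{0,1\}^\tau$ has character exactly $\tau$. Part (b) with $A=\tau$ gives $\chi\le\tau$; the character is infinite; and if $\{v\}$ were a $G_\lambda$-set with $\omega\le\lambda<\tau$, part (a) would give $F_B(v)=\{v\}$ for some $B\ne\tau$, which is false. The next lemma produces power-homogeneous compacta in which the character varies.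

\begin{lemma}\label{lem:absorb}
Let $\tau\ge\omega$, $1\le\sigma\le\tau$, and $Z\times\{0,1\}^\tau\cong\{0,1\}^\tau$. Then $(Z\times\{0,1\}^\sigma)^\tau\cong\{0,1\}^\tau$, and $Z\times\{0,1\}^\sigma$ is power homogeneous.
\end{lemma}

\begin{proof}
Since $\sigma\cdot\tau=\tau=\tau\cdot\tau$,
\[(Z\times\{0,1\}^\sigma)^\tau\cong Z^\tau\times\{0,1\}^\tau\cong Z^\tau\times(\{0,1\}^\tau)^\tau\cong(Z\times\{0,1\}^\tau)^\tau\cong(\{0,1\}^\tau)^\tau\cong\{0,1\}^\tau .\]
The cube is a topological group under coordinatewise addition modulo $2$, hence homogeneous.
\end{proof}

\begin{example}\label{ex:M}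
Let $\tau>\omega$ and $M=\{0,1\}^\omega\oplus\{0,1\}^\tau$. Then $M\times\{0,1\}^\tau$ is a sum of two copies of $\{0,1\}^\tau$, so it is homeomorphic to $\{0,1\}^\tau$, and $M\cong M\times\{0,1\}$. By Lemma~\ref{lem:absorb}, $M$ is power homogeneous. Its points have character $\omega$ on one summand and $\tau$ on the other, so $M$ is not homogeneous.
\end{example}

When the character varies, Theorem~\ref{thm:JS} sees only its smallest value and Theorem~\ref{thm:A} only its supremum. To narrow the gap, apply Theorem~\ref{thm:JS} to closed $G_\lambda$-sets, for which Lemma~\ref{lem:G}(b) relates character in the subset to character in $X$. No homogeneity is needed yet.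

\begin{lemma}\label{lem:meet}
Let $X$ be a compactum, $\omega\le\lambda<\kappa$, and let $C\subset X$ be a non-empty closed $G_\lambda$-set with $\operatorname{dis}(C)<2^\kappa$. Then $C$ meets $D_{<\kappa}$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:JS}, some $x\in C$ has $\chi(x,C)<\kappa$. By Lemma~\ref{lem:G}(b), $\chi(x,X)\le\lambda+\chi(x,C)<\kappa$.
\end{proof}

So if $\operatorname{dis}(X)<2^\kappa$, the points of character less than $\kappa$ are dense in a strong sense. In an arbitrary compactum this is not enough.

\begin{example}\label{ex:L2}
In the space $L$ of Example~\ref{ex:L}, every neighborhood of $\infty$ contains all but finitely many of the pieces $\{\xi\}\times\{0,1\}^\omega$, so every $G_\delta$-set containing $\infty$ contains all but countably many. Hence $D_\omega=L\setminus\{\infty\}$. This set meets every $G_\delta$-set containing $\infty$, it is not closed, and its size $\tau$ exceeds $2^\omega$.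
\end{example}

Power homogeneity has to exclude points like $\infty$.

\section{The first case: $G_\delta$-points}\label{sec:first}

From now on $X$ is a non-empty compactum and $\nu\ge1$ is a cardinal with $X^\nu$ homogeneous. Homogeneity of $X^\nu$ enters the proof only through the following map, which lets us look at a point $q$ from a point $p$ of small character.

\begin{lemma}\label{lem:g}
For all $p,q\in X$ there is a continuous open map $g:X^\nu\to X$ with $g(\bar p)=q$.
\end{lemma}

\begin{proof}
Compose an autohomeomorphism of $X^\nu$ mapping $\bar p$ to $\bar q$ with a coordinate projection, which is continuous and open.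
\end{proof}

For crowded $X$, Theorem~\ref{thm:JS} gives $\operatorname{dis}(X)\ge2^\omega$, so the smallest value of $\kappa$ in Theorem~\ref{thm:main} is $\omega_1$, and it occurs when $\operatorname{dis}(X)<2^{\omega_1}$. Call the points of $D_\omega$ \emph{$G_\delta$-points}. By Lemma~\ref{lem:meet}, every non-empty closed $G_\delta$-set then contains a $G_\delta$-point of $X$. We show that this property alone makes every $q\in X$ a $G_\delta$-point. Theorem~\ref{thm:A} then gives $|X|\le2^\omega\le\operatorname{dis}(X)$, which is Theorem~\ref{thm:main} in this case.

Fix a $G_\delta$-point $p$ and a map $g$ as in Lemma~\ref{lem:g}. For countable $A\subset\nu$ the fiber $F_A(\bar p)$ is a closed $G_\delta$-set, so $g(F_A(\bar p))$ is a closed $G_\delta$-set containing $q$, by Lemmas~\ref{lem:fiber}(b) and~\ref{lem:G}(d). It is enough to find a countable $A$ such that $g$ is constant on $F_A(\bar p)$, for then this image is $\{q\}$. If $\nu$ is countable, $A=\nu$ works. If $\nu$ is uncountable, we have no direct access to such an $A$. What we have is the same property at other points: if $g(w)$ is a $G_\delta$-point, then $g^{-1}(g(w))$ is a $G_\delta$-set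 containing $w$, so by Lemma~\ref{lem:fiber}(a) $g$ is constant on $F_B(w)$ for some countable $B$. The plan is to approximate $\bar p$ by such points $w$. The difficulty is that each $w$ brings new coordinates $B$, on which $w$ need not be close to $\bar p$. We let the later points repair this.

Put $A_0=\emptyset$. Given a countable $A_n$, the closed $G_\delta$-set $g(F_{A_n}(\bar p))$ contains a $G_\delta$-point, so there is $w_n\in F_{A_n}(\bar p)$ with $g(w_n)\in D_\omega$. Choose a countable $B_n$ with $g$ constant on $F_{B_n}(w_n)$, and put $A_{n+1}=A_n\cup B_n$. Let $A=\bigcup_nA_n$, a countable set.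

Take any $z\in F_A(\bar p)$, and let $z^n$ agree with $w_n$ on $A$ and with $z$ on $\nu\setminus A$. If $i\in A_m$, then $z^n_i=(w_n)_i=p=z_i$ for all $n\ge m$. So $z^n\to z$ and $g(z^n)\to g(z)$. Since $B_n\subset A$, we have $z^n\in F_{B_n}(w_n)$, and therefore $g(z^n)=g(w_n)$. The sequence $(g(w_n))$ does not depend on $z$ and has at most one limit, so $g$ is constant on $F_A(\bar p)$, as required.

For a successor cardinal $\kappa=\lambda^+$ this argument works with ``countable'' replaced by ``of size at most $\lambda$''. Limit cardinals raise two problems. First, $X=D_{<\kappa}$ gives no bound $\lambda<\kappa$ on all characters, so the sets $D_\lambda$ must be counted one at a time, and Theorem~\ref{thm:A} applies only to compacta. Second, if $\kappa$ has countable cofinality, the union $A$ of countably many sets of size less than $\kappa$ may have size $\kappa$. Both problems disappear once we know that each $D_\lambda$ is closed. This is proved by a similar construction, but the approximating points no longer form a sequence, so we first isolate the limit step in a form that does not need one.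

\section{Determining sets of coordinates}\label{sec:det}

Let $g:X^\nu\to X$ be continuous and open. A set $A\subset\nu$ \emph{determines $g$ at $v\in X^\nu$} if $g$ is constant on $F_A(v)$. If $A\subset A'$, then $F_{A'}(v)\subset F_A(v)$, so supersets of determining sets are determining.

Determination is a property of the point, not of the map. The definition makes sense for a map on any product; consider the map from $\{0,1\}\times\{0,1\}^\tau$ onto the space $M$ of Example~\ref{ex:M} that sends $(0,t)$ to $t_\omega$ in the first summand and $(1,t)$ to $t$ in the second. At $(0,t)$ it is determined by countably many coordinates, and at $(1,t)$ every coordinate of $t$ is needed.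

Whether $A$ determines $g$ at $v$ depends only on $v_A$. Identify $X^\nu$ with $X^A\times X^{\nu\setminus A}$ and put
\[K_A=\{y\in X^A: g(y,s)=g(y,t)\text{ for all }s,t\in X^{\nu\setminus A}\},\]
so that $A$ determines $g$ at $v$ if and only if $v_A\in K_A$.

\begin{lemma}\label{lem:det}
Let $g:X^\nu\to X$ be continuous and open, $v\in X^\nu$, $A\subset\nu$ and $\lambda\ge\omega$.
\begin{itemize}
\item[(a)] If $g(v)\in D_\lambda$, then some $B\subset\nu$ with $|B|\le\lambda$ determines $g$ at $v$.
\item[(b)] If $A$ determines $g$ at $v$, $|A|\le\lambda$, and $v_i\in D_\lambda$ for all $i\in A$, then $g(v)\in D_\lambda$.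
\item[(c)] The set $K_A$ is closed in $X^A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:fiber}(a) to the $G_\lambda$-set $g^{-1}(g(v))$.

(b) By Lemmas~\ref{lem:fiber}(b) and~\ref{lem:G}(d), $g(F_A(v))=\{g(v)\}$ is a $G_\lambda$-set. Apply Lemma~\ref{lem:G}(a).

(c) For fixed $s$ and $t$, the maps $y\mapsto g(y,s)$ and $y\mapsto g(y,t)$ are continuous with values in a Hausdorff space, so the set on which they agree is closed. $K_A$ is the intersection of these sets.
\end{proof}

Part (a) turns small character into a small determining set, part (c) passes a fixed determining set to a limit, and part (b) turns it back into small character. Part (b) requires the coordinates of $v$ to have small character, which is why the base point is $\bar p$ with $p\in D_\lambda$.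

\begin{remark}\label{rem:smallnu}
If $\lambda\ge\nu$, then $D_\lambda$ is empty or equal to $X$: for $p\in D_\lambda$ and $q\in X$, apply (b) with $A=\nu$ and $v=\bar p$ to the map of Lemma~\ref{lem:g}. So the constructions below matter only for $\lambda<\nu$. This case cannot be avoided: for the space $M$ and $\omega\le\lambda<\tau$ the set $D_\lambda$ is one of the two summands, so a homogeneous power $M^\nu$ must have $\nu\ge\tau$.
\end{remark}

\section{Two closure properties of the sets $D_\lambda$}\label{sec:closure}

Both propositions of this section fail for the space $L$ at the point $\infty$ (Example~\ref{ex:L2}, with $\lambda=\omega$ and $\kappa=\omega_1$).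

\begin{proposition}\label{prop:closed}
For every $\lambda\ge\omega$ the set $D_\lambda$ is closed in $X$, and $|D_\lambda|\le2^\lambda$.
\end{proposition}

Here $D_\lambda$ is known to meet only the open neighborhoods of the point $q$ in question. So the approximating points can be placed only in open neighborhoods of $\bar p$, not in fibers, and we need one point for each basic neighborhood. There are few enough of these over a set of $\lambda$ coordinates because $\chi(p,X)\le\lambda$.

\begin{proof}
Let $q\in\overline{D_\lambda}$. Then $D_\lambda\ne\emptyset$; fix $p\in D_\lambda$, a base $\mathcal B$ of open neighborhoods of $p$ with $|\mathcal B|\le\lambda$, and $g$ as in Lemma~\ref{lem:g}. Let $P$ be the set of all functions $\beta$ from a finite subset $\operatorname{dom}\beta$ of $\nu$ to $\mathcal B$. For $\beta\in P$ the set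
\[O_\beta=\{z\in X^\nu: z_i\in\beta(i)\text{ for all }i\in\operatorname{dom}\beta\}\]
is an open neighborhood of $\bar p$. Since $g$ is open, $g(O_\beta)$ is an open neighborhood of $q$, so it meets $D_\lambda$. Choose $w_\beta\in O_\beta$ with $g(w_\beta)\in D_\lambda$ and, by Lemma~\ref{lem:det}(a), a set $B_\beta$ with $|B_\beta|\le\lambda$ that determines $g$ at $w_\beta$.

Put $A_0=\emptyset$, $A_{n+1}=A_n\cup\bigcup\{B_\beta:\beta\in P,\ \operatorname{dom}\beta\subset A_n\}$, and $A=\bigcup_nA_n$. If $|A_n|\le\lambda$, there are at most $\lambda$ functions $\beta\in P$ with $\operatorname{dom}\beta\subset A_n$, so $|A_{n+1}|\le\lambda$. Hence $|A|\le\lambda$. If $\operatorname{dom}\beta\subset A$, this finite set lies in some $A_n$, so $B_\beta\subset A$ and $(w_\beta)_A\in K_A$.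

The sets $\{y\in X^A:y_i\in\beta(i)\text{ for all }i\in\operatorname{dom}\beta\}$ with $\operatorname{dom}\beta\subset A$ form a base at $\bar p_A$ in $X^A$, and the set belonging to $\beta$ contains $(w_\beta)_A\in K_A$. Since $K_A$ is closed, $\bar p_A\in K_A$, that is, $A$ determines $g$ at $\bar p$. Lemma~\ref{lem:det}(b) gives $q=g(\bar p)\in D_\lambda$.

Thus $D_\lambda$ is a compactum. A base at $x$ in $X$ traces to a base at $x$ in $D_\lambda$, so $\chi(x,D_\lambda)\le\lambda$ for $x\in D_\lambda$, and Theorem~\ref{thm:A} applies.
\end{proof}

The increasing union $D_{<\kappa}$ is handled by testing against closed $G_\lambda$-sets, which is exactly the information that Lemma~\ref{lem:meet} provides.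

\begin{proposition}\label{prop:Gclosed}
Let $\kappa>\omega$ and $q\in X$. Suppose that $D_{<\kappa}$ meets every closed $G_\lambda$-set of $X$ that contains $q$, for every $\lambda$ with $\omega\le\lambda<\kappa$. Then $q\in D_{<\kappa}$.
\end{proposition}

\begin{proof}
\emph{Case $\operatorname{cf}\kappa=\omega$.} Let $\kappa=\sup_n\kappa_n$ with $\omega\le\kappa_n<\kappa$, so that $D_{<\kappa}=\bigcup_nD_{\kappa_n}$. Suppose $q\notin D_{<\kappa}$. Each $X\setminus D_{\kappa_n}$ is an open neighborhood of $q$ by Proposition~\ref{prop:closed}, so by Lemma~\ref{lem:G}(c) it contains a closed $G_\omega$-set $K_n\ni q$. Then $\bigcap_nK_n$ is a closed $G_\omega$-set that contains $q$ and misses $D_{<\kappa}$, contrary to the hypothesis.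

\emph{Case $\operatorname{cf}\kappa>\omega$.} We run the construction of Section~\ref{sec:first}. The hypothesis applied to the closed $G_\omega$-set $X$ gives a point $p\in D_{\lambda_0}$ with $\omega\le\lambda_0<\kappa$. Take $g$ as in Lemma~\ref{lem:g} and put $A_0=\emptyset$. Let $A_n$ be given with $|A_n|<\kappa$, and let $\lambda_n'=|A_n|+\lambda_0<\kappa$. By Lemmas~\ref{lem:fiber}(b) and~\ref{lem:G}(d), $g(F_{A_n}(\bar p))$ is a closed $G_{\lambda_n'}$-set containing $q$, so there is $w_n\in F_{A_n}(\bar p)$ with $g(w_n)\in D_{<\kappa}$. By Lemma~\ref{lem:det}(a), some $B_n$ with $|B_n|<\kappa$ determines $g$ at $w_n$. Put $A_{n+1}=A_n\cup B_n$ and $A=\bigcup_nA_n$. Since $\operatorname{cf}\kappa>\omega$, we have $|A|<\kappa$.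

Each $(w_n)_A$ lies in $K_A$ because $B_n\subset A$. For $i\in A_m$ and $n\ge m$ we have $(w_n)_i=p$, so $(w_n)_A\to\bar p_A$ in $X^A$. By Lemma~\ref{lem:det}(c), $A$ determines $g$ at $\bar p$, and Lemma~\ref{lem:det}(b) with $\lambda=|A|+\lambda_0<\kappa$ gives $q\in D_\lambda\subset D_{<\kappa}$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
By the choice of $\kappa$, $2^\lambda\le\operatorname{dis}(S)$ for all $\lambda<\kappa$, so $2^{<\kappa}\le\operatorname{dis}(S)$. Since $2^\theta\le\operatorname{dis}(S)<2^\kappa$, we have $\omega\le\theta<\kappa$. We claim that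
\begin{equation}\label{eq:incl}
S\subset D_{<\kappa}.
\end{equation}
Let $q\in S$, and let $K$ be a closed $G_\theta$-set with $q\in K\subset S$. We verify the hypothesis of Proposition~\ref{prop:Gclosed}. Let $C\ni q$ be a closed $G_\lambda$-set with $\omega\le\lambda<\kappa$. The set $C$ need not lie in $S$, where $\operatorname{dis}$ is under control, but $C\cap K$ does. It is a non-empty closed $G_{\lambda+\theta}$-set with $\lambda+\theta<\kappa$ and $\operatorname{dis}(C\cap K)\le\operatorname{dis}(S)<2^\kappa$. By Lemma~\ref{lem:meet}, $C\cap K$ meets $D_{<\kappa}$, and so does $C$. This proves \eqref{eq:incl}.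

There are at most $\kappa$ cardinals below $\kappa$, so \eqref{eq:incl} and Proposition~\ref{prop:closed} give
\[|S|\le\sum_{\omega\le\lambda<\kappa}2^\lambda\le\kappa\cdot2^{<\kappa}.\]
Moreover $\kappa\le2^{<\kappa}$: otherwise $\rho=2^{<\kappa}$ is a cardinal below $\kappa$, and $2^\rho\le2^{<\kappa}=\rho$, which is absurd. Hence
\[|S|\le2^{<\kappa}\le\operatorname{dis}(S)\le|S|.\]

Now let $U$ be non-empty, open and crowded, and take $\theta=\omega$. By Lemma~\ref{lem:G}(c), $U$ is a union of closed $G_\omega$-sets. By regularity there is a non-empty open $V$ with $\overline V\subset U$. An isolated point of $\overline V$ would lie in the dense subset $V$ and be isolated in $V$, hence in $U$. So $\overline V$ is a crowded compactum, all its characters are infinite, and $\operatorname{dis}(U)\ge\operatorname{dis}(\overline V)\ge2^\omega$ by Theorem~\ref{thm:JS}. The first part applies to $S=U$.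
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ is a closed $G_\omega$-subset of itself, and $\operatorname{dis}(X)\ge2^\omega$ by Theorem~\ref{thm:JS} because $X$ is crowded. Theorem~\ref{thm:local} with $S=X$ and $\theta=\omega$ gives the equalities, and \eqref{eq:incl} says that all characters are less than $\kappa$.
\end{proof}

\begin{remark}
By Theorem~\ref{thm:main}, the space $L$ is not power homogeneous, and it shows that this hypothesis cannot be dropped. It also shows that $S$ cannot be an arbitrary closed set in Theorem~\ref{thm:local}. Clopen sets separate the points of $L$, so their characteristic functions embed $L$ in a Cantor cube, which is homogeneous, while $2^\omega=\operatorname{dis}(L)<|L|$.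
\end{remark}

\section{Sharpness}\label{sec:sharp}

Isolated points must be excluded in Theorem~\ref{thm:main}: a two-point discrete space is homogeneous, and $\operatorname{dis}=1<2$.

In the homogeneous case the common value of $\operatorname{dis}(X)$ and $|X|$ was a power $2^\lambda$. To see that this fails for power-homogeneous spaces, we extend Example~\ref{ex:M} from two cubes to a sequence of cubes of increasing size. Let $\alpha(\omega)=\omega\cup\{\infty\}$ be the convergent sequence, the one-point compactification of the discrete space $\omega$.

\begin{lemma}\label{lem:Y}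
Let $\omega\le\mu_n\le\kappa$ for $n\in\omega$, and let $Y$ be the one-point compactification of $\bigoplus_nY_n$, where $Y_n=\{0,1\}^{\mu_n}$. Then $Y\times\{0,1\}^\kappa\cong\alpha(\omega)\times\{0,1\}^\kappa\cong\{0,1\}^\kappa$.
\end{lemma}

Each $Y_n\times\{0,1\}^\kappa$ is a copy of $\{0,1\}^\kappa$, obtained by absorbing the $\mu_n$ coordinates of $Y_n$ among the $\kappa$ others. For continuity over $\infty$, each coordinate in $\kappa$ may be disturbed for only finitely many $n$, so we absorb into disjoint sets of coordinates.

\begin{proof}
Since $\kappa\cdot\omega=\kappa$, there are pairwise disjoint $T_n\subset\kappa$ with $|T_n|=\mu_n$. Since $\mu_n+\mu_n=\mu_n$, there are bijections $\varphi_n:\mu_n\sqcup\kappa\to\kappa$ that are the identity on $\kappa\setminus T_n$ and map $\mu_n\sqcup T_n$ onto $T_n$. Define $\Phi:Y\times\{0,1\}^\kappa\to\alpha(\omega)\times\{0,1\}^\kappa$ by $\Phi(\infty,t)=(\infty,t)$ and, for $y\in Y_n$, by $\Phi(y,t)=(n,(y,t)\circ\varphi_n^{-1})$, where $(y,t)$ is read as a function on $\mu_n\sqcup\kappa$. Then $\Phi$ maps $Y_n\times\{0,1\}^\kappa$ bijectively onto $\{n\}\times\{0,1\}^\kappa$, so $\Phi$ is a bijection.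

The sets $Y_n$ are open and compact, hence clopen in $Y$. The first component of $\Phi$ is continuous, because the preimages of $\{n\}$ and of $\alpha(\omega)\setminus\{n\}$ are open and these sets generate the topology of $\alpha(\omega)$. Fix $i\in\kappa$ and consider the $i$-th coordinate of the second component of $\Phi(y,t)$. If $i$ lies in no $T_n$, it equals $t_i$ everywhere. If $i\in T_n$, then $n$ is unique, and the coordinate equals $t_i$ on the clopen set $(Y\setminus Y_n)\times\{0,1\}^\kappa$ and a fixed coordinate of $(y,t)$ on the complement. In both cases it is continuous. A continuous bijection between compacta is a homeomorphism, which proves the first relation.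

For the second, apply the first with all $\mu_n=\omega$. In $\{0,1\}^\omega$, the complement of the zero sequence is the disjoint union of the clopen sets of sequences whose first $1$ is at place $n$, each a copy of $\{0,1\}^\omega$. So in this case $Y\cong\{0,1\}^\omega$, and $\alpha(\omega)\times\{0,1\}^\kappa\cong\{0,1\}^\omega\times\{0,1\}^\kappa\cong\{0,1\}^\kappa$.
\end{proof}

With Lemma~\ref{lem:absorb}, this also gives an infinite example for the exclusion of isolated points: $\alpha(\omega)\times\{0,1\}$ is power homogeneous and infinite, and it is the union of two discrete subspaces, its isolated points and its two limit points.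

\begin{proposition}\label{prop:sharp}
Let $\omega\le\kappa_0<\kappa_1<\cdots$ and $\kappa=\sup_n\kappa_n$, let $Y$ be the one-point compactification of $\bigoplus_n\{0,1\}^{\kappa_n}$, and let $X=Y\times\{0,1\}^\omega$. Then $X$ is a crowded power-homogeneous compactum with
\[\operatorname{dis}(X)=|X|=\sup_n2^{\kappa_n}=2^{<\kappa}.\]
If $2^{\kappa_0}<2^{\kappa_1}<\cdots$, then this cardinal is not of the form $2^\lambda$ with $\lambda$ infinite, and $\Delta(X)\le2^{\kappa_0}<|X|$.
\end{proposition}

\begin{proof}
The space $X$ is crowded because $\{0,1\}^\omega$ is. By Lemma~\ref{lem:Y}, $Y\times\{0,1\}^\kappa\cong\{0,1\}^\kappa$, so $X$ is power homogeneous by Lemma~\ref{lem:absorb} with $\tau=\kappa$ and $\sigma=\omega$; the factor $\{0,1\}^\omega$ is there to supply the cube $\{0,1\}^\kappa$ in $X^\kappa$. We have $|Y|=\sum_n2^{\kappa_n}=\sup_n2^{\kappa_n}\ge2^\omega$, hence $|X|=\sup_n2^{\kappa_n}$, and this equals $2^{<\kappa}$ because the $\kappa_n$ are cofinal in $\kappa$. Theorem~\ref{thm:main} gives $\operatorname{dis}(X)=|X|$.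

If the cardinals $2^{\kappa_n}$ strictly increase, their supremum has cofinality $\omega$, whereas $\operatorname{cf}(2^\lambda)>\lambda\ge\omega$ for infinite $\lambda$ by K\"onig's theorem. Finally, $\{0,1\}^{\kappa_0}\times\{0,1\}^\omega$ is an open subset of $X$ of size $2^{\kappa_0}<2^{\kappa_1}\le|X|$.
\end{proof}

The condition $2^{\kappa_0}<2^{\kappa_1}<\cdots$ holds for every such sequence under GCH, and it holds without extra axioms for $\kappa_0=\omega$, $\kappa_{n+1}=2^{\kappa_n}$. Under this condition $\kappa$ is the cardinal of Theorem~\ref{thm:main}: $2^\rho\le2^{<\kappa}=\operatorname{dis}(X)$ for $\rho<\kappa$, while $2^\kappa\ge\operatorname{dis}(X)$ and equality is excluded. So $2^{<\kappa}$ cannot be replaced by a power $2^\lambda$. The points of the open set $\{0,1\}^{\kappa_n}\times\{0,1\}^\omega\cong\{0,1\}^{\kappa_n}$ have character $\kappa_n$, so the characters are not bounded by any cardinal below $\kappa$. And since $\Delta(X)<|X|$, the equality $\operatorname{dis}(X)=|X|$ is strictly stronger than the inequality of Corollary~\ref{cor:answer}.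

\begin{thebibliography}{9}

\bibitem{JS} I.~Juh\'asz and Z.~Szentmikl\'ossy, \emph{A strengthening of the \v{C}ech--Posp\'{\i}\v{s}il theorem}, Topology Appl. 155 (2008).

\bibitem{Spadaro} Santi Spadaro, \emph{A note on discrete sets}, arXiv:0905.3588 (2009).

\end{thebibliography}
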